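\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The unit vector bases of $c_0$ and $\ell_1$\\ as iterated spreading models}


\begin{abstract}
For every $k\in\mathbb N$ we construct a reflexive Banach space with a $1$-unconditional basis that admits the unit vector basis of $\ell_1$ as a $(k+1)$-iterated spreading model but not as a $k$-iterated one, and another such space for the unit vector basis of $c_0$. This answers, in a precise form stated in the introduction, a question left open by Argyros and Motakis. More generally, the first steps at which $\ell_1$ and $c_0$ appear can be prescribed independently of each other.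
\end{abstract}

\section{Introduction}

\subsection{The question}

All Banach spaces are real or complex, $\mathbb K$ is the scalar field, and $(e_i)_{i\in\mathbb N}$ are the unit vectors of the space $c_{00}$ of finitely supported scalar sequences.

Let $(x_n)$ be a bounded sequence in a Banach space $V$. We say that $(x_n)$ \emph{generates} the function $\rho$ on $c_{00}$ if there is a null sequence of positive reals $(\varepsilon_n)$ such that
\begin{equation}\label{eq:def}
\Big|\,\Big\|\sum_{i=1}^n a_i x_{k_i}\Big\| - \rho\Big(\sum_{i=1}^n a_i e_i\Big)\Big| < \varepsilon_n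
\qquad\text{for all } n\le k_1<\dots<k_n \text{ and all } |a_i|\le 1 .
\end{equation}
Thus $\rho$ records how finitely many members of the sequence behave when they are taken far out. Clearly $\rho$ is a seminorm, and it is \emph{spreading}: $\rho(\sum_{i\le n} a_ie_{k_i})=\rho(\sum_{i\le n} a_ie_i)$ whenever $k_1<\dots<k_n$. If $\rho$ is a norm, it is called a \emph{spreading model} of $V$ (in the sense of Brunel and Sucheston). For a spreading seminorm $\rho$ we write $[\rho]$ for the Hausdorff completion of $(c_{00},\rho)$. Often the name ``spreading model'' is given to the sequence $(e_n)$ in $[\rho]$; since the norm and the sequence determine each other, we identify them. Two seminorms on $c_{00}$ are \emph{equivalent} if each is bounded by a multiple of the other; for spreading models this says that the corresponding sequences are equivalent.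

The space $[\rho]$ has spreading models of its own. The \emph{$1$-iterated} spreading models of $V$ are its spreading models; for $k\ge2$ the \emph{$k$-iterated} ones are the spreading models of the spaces $[\tilde\rho]$, where $\tilde\rho$ ranges over the $(k-1)$-iterated spreading models of $V$. For $\mathfrak s\in\{c_0,\ell_1\}$ we call a spreading seminorm \emph{$\mathfrak s$-like} if it is equivalent to the norm of $\mathfrak s$ on $c_{00}$, and we say that $V$ \emph{admits $\mathfrak s$ as a $k$-iterated spreading model} if one of its $k$-iterated spreading models is $\mathfrak s$-like. Let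
$$o_{\mathfrak s}(V)\in\{1,2,\dots\}\cup\{\infty\}$$
be the least such $k$, and $\infty$ if there is none. We call $o_{\mathfrak s}(V)$ the \emph{$\mathfrak s$-index} of $V$. A spreading sequence generates itself, so from step $o_{\mathfrak s}(V)$ on $\mathfrak s$ is always present; the question is when it enters for the first time.

Can anything new enter after the first step? Let $(x_n)$ generate a spreading model $\rho$ of $V$ and let vectors $w_1,w_2,\dots\in c_{00}$ generate a spreading model $\sigma$ of $[\rho]$. If the $w_j$ are supported on successive intervals of a common length $N$, their coefficients are bounded, since $\rho$ is a norm and is spreading. One can copy the $w_j$ into $V$, replacing $e_i$ by $x_i$. A combination of $n$ copies involves at most $nN$ of the $x_i$, so \eqref{eq:def} applies to copies taken far out, and a subsequence of the copies generates $\sigma$ in $V$. This suggests the guess that one step is enough. But if the lengths of the $w_j$ grow, the argument breaks down: \eqref{eq:def} controls $n$ vectors only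 when all of them lie at or beyond the $n$th one, whereas the number of the $x_i$ involved in a combination of the copies of $w_{k_1},\dots,w_{k_n}$ depends on $k_n$ and is not bounded in terms of $k_1$. This gap leaves room for new spreading models at later steps.

Argyros and Motakis \cite{AM} proved that for every $k$ and every spreading sequence $(e_n)$ generating a uniformly convex space there is a uniformly convex space $X_{k+1}$ that admits $(e_n)$ as a $(k+1)$-iterated spreading model but not as a $k$-iterated one; in particular this applies to the unit vector bases of $\ell_p$, $1<p<\infty$. Their proof relies on uniform convexity, and they state that it remains unknown whether a similar result holds for $c_0$ and $\ell_1$. We use the following precise form of the question: \emph{given $k$, is there a Banach space that admits the unit vector basis of $c_0$ (respectively $\ell_1$) as a $(k+1)$-iterated spreading model but not as a $k$-iterated one?} The space is not required to be uniformly convex, and could not be: uniformly convex spaces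 are superreflexive, and all spaces generated by iterated spreading models of a superreflexive space are superreflexive (Lemma~\ref{lem:basic}(e)).

\subsection{Results}

\begin{theorem}\label{thm:A}
For every $m\ge1$ there are reflexive Banach spaces $X_m$, $Y_m$ with $1$-unconditional bases such that $o_{\ell_1}(X_m)=m$ and $o_{c_0}(Y_m)=m$.
\end{theorem}

So the answer is yes in both cases: $X_{k+1}$ admits the unit vector basis of $\ell_1$, and $Y_{k+1}$ that of $c_0$, as a $(k+1)$-iterated but not as a $k$-iterated spreading model. The two indices can also be prescribed together.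

\begin{theorem}\label{thm:B}
For all $k,l\in\{1,2,\dots\}\cup\{\infty\}$ there is a reflexive Banach space $W$ with a $1$-unconditional basis such that $o_{\ell_1}(W)=k$ and $o_{c_0}(W)=l$.
\end{theorem}

``Reflexive'' cannot be replaced by ``superreflexive'' in Theorem~\ref{thm:A}, since a superreflexive space has both indices equal to $\infty$.

\subsection{The strategy}

Two operations alternate. The operation $B$ takes a space $E$ with a symmetric basis to a space $B_q(E)$ whose own basis generates, up to equivalence, the basis of $E$ as a spreading model, and all of whose spreading models live in $E\oplus\ell_q\oplus\mathbb K$. It should raise the index by one. The output is not symmetric, so $B$ cannot be applied again directly. The operation $S$ repairs this: it embeds a space $Y$ into a space $S(Y)$ with a symmetric basis, without changing the index. Starting from $E_0=\ell_1$ one obtains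
$$E_0\ \xrightarrow{\,B\,}\ X_1\ \xrightarrow{\,S\,}\ E_1\ \xrightarrow{\,B\,}\ X_2\ \xrightarrow{\,S\,}\ E_2\ \xrightarrow{\,B\,}\ \cdots ,$$
and for $c_0$ one uses the duals of spaces $B_q(\cdot)$ in the same way.

Section~\ref{sec:pre} collects what is needed about spreading seminorms. Section~\ref{sec:small} works out the first space by hand and explains what the next step requires. Sections~\ref{sec:B} and~\ref{sec:S} treat $B$ and $S$, and Sections~\ref{sec:towers} and~\ref{sec:pairs} prove the theorems.

\section{Spreading seminorms}\label{sec:pre}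

By the theorem of Brunel and Sucheston, \emph{every bounded sequence in a Banach space has a subsequence that generates a spreading seminorm}. We use \eqref{eq:def} mostly in the following weaker form: if $(x_n)$ generates $\rho$, then for each fixed $a\in c_{00}$
\begin{equation}\label{eq:limit}
\Big\|\sum_i a_ix_{k_i}\Big\|\longrightarrow\rho(a)\qquad\text{as }k_1\to\infty\quad(k_1<k_2<\cdots).
\end{equation}
Subsequences of $(x_n)$ generate the same $\rho$. The spreading models of $V$ are exactly the generated seminorms that are norms.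

A Banach space $U$ is \emph{finitely representable} in $V$ if for every finite-dimensional $G\subset U$ and $\varepsilon>0$ there is an isomorphism $T$ of $G$ onto a subspace of $V$ with $\|T\|\|T^{-1}\|\le1+\varepsilon$; and $V$ is \emph{superreflexive} if every space finitely representable in $V$ is reflexive. We use the standard facts that superreflexivity is invariant under isomorphisms and passes to subspaces and to finite direct sums, and that uniformly convex spaces, in particular $\ell_q$ for $1<q<\infty$, are superreflexive.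

\begin{lemma}\label{lem:basic}
Let $V,W$ be Banach spaces.
\begin{enumerate}
\item[(a)] If a spreading seminorm $\rho$ is not a norm, then $\dim[\rho]\le1$.
\item[(b)] For $k\ge2$, the $k$-iterated spreading models of $V$ are exactly the $(k-1)$-iterated spreading models of the spaces $[\rho]$, $\rho$ a spreading model of $V$.
\item[(c)] If $V$ embeds isomorphically into $W$, then every $k$-iterated spreading model of $V$ is equivalent to one of $W$; so $o_{\mathfrak s}(V)\ge o_{\mathfrak s}(W)$.
\item[(d)] A $k$-iterated spreading model of $V$ is also a $k'$-iterated one for every $k'\ge k$. So $V$ fails to admit $\mathfrak s$ as a $k$-iterated spreading model if and only if $o_{\mathfrak s}(V)>k$.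
\item[(e)] If $\rho$ is generated by a sequence in $V$, then $[\rho]$ is $\{0\}$ or finitely representable in $V$. Hence iterated spreading models of a superreflexive space generate superreflexive spaces, and $o_{\mathfrak s}(V)=\infty$ if $V$ is superreflexive. Finite-dimensional spaces have no spreading models.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\rho(\sum a_ie_i)=0$ with $a_s\ne0$. Move $e_i$ to $e_{2i}$ for all $i$; then do the same, except that $e_s$ goes to $e_{2s+1}$. Both moves preserve the order of the indices, so both images have seminorm $0$, and so does their difference $a_s(e_{2s}-e_{2s+1})$. As $\rho$ is spreading, $\rho(e_i-e_j)=0$ for all $i,j$.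

(b) For $k=2$ this is the definition. If it holds for $k$, then a $(k+1)$-iterated spreading model of $V$ is a spreading model of $[\tilde\rho]$ for some $k$-iterated $\tilde\rho$, that is, for some $(k-1)$-iterated spreading model $\tilde\rho$ of a space $[\rho]$; equivalently, it is a $k$-iterated spreading model of some $[\rho]$.

(c) Let $k=1$, let $(v_n)$ generate $\rho$, and let $T\colon V\to W$ be the embedding. A subsequence of $(Tv_n)$ generates a seminorm equivalent to $\rho$, hence a norm. Let $k\ge2$ and let $\rho$ be a spreading model of $[\tilde\rho]$, with $\tilde\rho$ a $(k-1)$-iterated spreading model of $V$. By induction $\tilde\rho$ is equivalent to a $(k-1)$-iterated spreading model $\tilde\rho'$ of $W$. So $[\tilde\rho]\cong[\tilde\rho']$, and the case $k=1$ applies.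

(d) If $\rho$ is a $k$-iterated spreading model of $V$, then $(e_n)$ in $[\rho]$ generates $\rho$, with no error at all in \eqref{eq:def}. So $\rho$ is also $(k+1)$-iterated; repeat this.

(e) Let $\rho$ be a norm. Since \eqref{eq:def} is uniform over $|a_i|\le1$, the map $e_i\mapsto x_{k_i}$, $i\le N$, is a $(1+\varepsilon)$-isomorphism for $k_1$ large; and every finite-dimensional subspace of $[\rho]$ is $(1+\varepsilon)$-isomorphic to a subspace of the span of some $e_1,\dots,e_N$. If $\rho$ is not a norm, use (a). Finite representability is transitive, so superreflexivity is inherited; and $c_0,\ell_1$ are not reflexive. A bounded sequence in a finite-dimensional space has a convergent subsequence, which gives $\rho(e_1-e_2)=0$.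
\end{proof}

The following consequence of (b) and (d) is used constantly. Let $k\ge2$. Then $o_{\mathfrak s}(V)>k$ if and only if $o_{\mathfrak s}([\rho])>k-1$ for every spreading model $\rho$ of $V$.

We will often find that a spreading model is equivalent to the maximum of several simpler seminorms. The next lemma says that for $\mathfrak s\in\{c_0,\ell_1\}$ such a maximum is $\mathfrak s$-like only if one of its members is.

\begin{lemma}\label{lem:max}
Let $\rho,\rho_1,\rho_2$ be spreading seminorms on $c_{00}$.
\begin{enumerate}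
\item[(a)] If $\rho\le K\|\cdot\|_\infty$ for some $K$, then $\rho(a)\ge\frac12\rho(e_1)\|a\|_\infty$ for all $a\in c_{00}$.
\item[(b)] If $\max(\rho_1,\rho_2)$ is $\mathfrak s$-like, then $\rho_1$ or $\rho_2$ is $\mathfrak s$-like.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Fix $a$, $s$ and $M$. For $0\le t\le M$ the vectors
$$\sum_{i<s}a_ie_i+a_se_{s+t}+\sum_{i>s}a_ie_{i+M}$$
all have seminorm $\rho(a)$. In their average over $t$ the middle term is $\frac{a_s}{M+1}\sum_{t=0}^Me_{s+t}$, whose seminorm is at most $|a_s|K/(M+1)$. Since $\rho$ is spreading, $\rho(\sum_{i\ne s}a_ie_i)\le\rho(a)+|a_s|K/(M+1)$, and letting $M\to\infty$ we get $\rho(\sum_{i\ne s}a_ie_i)\le\rho(a)$. Hence $|a_s|\rho(e_1)=\rho(a_se_s)\le2\rho(a)$.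

(b) Let $\mathfrak s=c_0$. Both $\rho_i$ are dominated by a multiple of $\|\cdot\|_\infty$, and $\rho_i(e_1)>0$ for some $i$; by (a) this $\rho_i$ is $c_0$-like.

Let $\mathfrak s=\ell_1$. A spreading seminorm satisfies $\rho\le\rho(e_1)\|\cdot\|_1$. So if neither $\rho_i$ is $\ell_1$-like, then for each $\varepsilon>0$ there are $a=(a_i)_{i\le m}$ and $b=(b_l)$, finitely supported, with $\|a\|_1=\|b\|_1=1$, $\rho_1(a)<\varepsilon$ and $\rho_2(b)<\varepsilon$. Put
$$x=\sum_l\sum_{i\le m}b_la_i\,e_{(l-1)m+i},\qquad\|x\|_1=1 .$$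
Grouping by $l$, respectively by $i$, and using that the $\rho_i$ are spreading,
$$\rho_1(x)\le\sum_l|b_l|\,\rho_1\Big(\sum_{i\le m}a_ie_{(l-1)m+i}\Big)<\varepsilon,\qquad
\rho_2(x)\le\sum_{i\le m}|a_i|\,\rho_2\Big(\sum_lb_le_{(l-1)m+i}\Big)<\varepsilon .$$
So $\max(\rho_1,\rho_2)$ is not $\ell_1$-like.
\end{proof}

\begin{lemma}\label{lem:sum}
$o_{\mathfrak s}(V\oplus W)=\min(o_{\mathfrak s}(V),o_{\mathfrak s}(W))$.
\end{lemma}

\begin{proof}
``$\le$'' is Lemma~\ref{lem:basic}(c). For ``$\ge$'' we show by induction on $k$, for all $V,W$: if $o_{\mathfrak s}(V)>k$ and $o_{\mathfrak s}(W)>k$, then $o_{\mathfrak s}(V\oplus_\infty W)>k$. Let $(v_n\oplus w_n)$ generate a spreading model $\rho$. Passing to a subsequence, $(v_n)$ and $(w_n)$ generate seminorms $\rho_v$ and $\rho_w$, and $\rho=\max(\rho_v,\rho_w)$.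

Let $k=1$. If $\rho$ were $\mathfrak s$-like, then by Lemma~\ref{lem:max}(b) $\rho_v$ or $\rho_w$ would be $\mathfrak s$-like, hence a norm, and an $\mathfrak s$-like spreading model of $V$ or $W$.

Let $k\ge2$. The map $a\mapsto(a,a)$ embeds $[\rho]$ into $[\rho_v]\oplus_\infty[\rho_w]$. Each summand has index $>k-1$: either its seminorm is a spreading model of $V$ (of $W$), and Lemma~\ref{lem:basic}(b) applies, or its dimension is at most $1$ and its index is $\infty$. By the induction hypothesis and Lemma~\ref{lem:basic}(c), $o_{\mathfrak s}([\rho])>k-1$. Since $\rho$ was arbitrary, Lemma~\ref{lem:basic}(b) gives $o_{\mathfrak s}(V\oplus_\infty W)>k$.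
\end{proof}

\section{The smallest case}\label{sec:small}

A nonempty finite set $G\subset\mathbb N$ is a \emph{Schreier set} if $|G|\le\min G$; nonempty subsets of Schreier sets are Schreier sets. We write $P_Gx$ for the restriction of a sequence $x$ to $G$, and $G<H$ for finite sets with $\max G<\min H$. Sets $G_1<G_2<\cdots$, and vectors with such supports, are called \emph{successive}. The first space of the $\ell_1$-tower is the completion $X_1$ of $c_{00}$ under the Baernstein-type norm
$$\|x\|=\sup\Big\{\Big(\sum_{i=1}^d\|P_{G_i}x\|_1^2\Big)^{1/2}:\ G_1,\dots,G_d\text{ pairwise disjoint Schreier sets}\Big\}.$$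
Two kinds of sequences are typical: single unit vectors (peaks) and vectors with many small coordinates (flat vectors).

\emph{Peaks behave like $\ell_1$.} Let $n\le k_1<\dots<k_n$. The support of $x=\sum_{i\le n}a_ie_{k_i}$ lies in the Schreier set $\{k_1,\dots,k_n\}$, so $\|x\|\ge\|a\|_1$; and $\|x\|\le\|x\|_1=\|a\|_1$ because $\sum_i\|P_{G_i}x\|_1^2\le(\sum_i\|P_{G_i}x\|_1)^2$. Hence $(e_n)$ generates exactly the norm of $\ell_1$, and $o_{\ell_1}(X_1)=1$.

\emph{Flat vectors behave like $\ell_2$.} Let $A_1<A_2<\cdots$ be Schreier sets, $M_n=\max A_n$, with $|A_n|\ge2^nM_{n-1}^2$ for $n\ge2$, and let $w_n=|A_n|^{-1}1_{A_n}$. We claim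
$$\|a\|_2\le\Big\|\sum a_nw_n\Big\|\le2\|a\|_2 .$$
The sets $A_n$ themselves give the lower bound. For the upper bound let $G_1,\dots,G_d$ be disjoint Schreier sets that meet $\bigcup A_n$, and let $n(i)$ be the first $n$ with $G_i\cap A_n\neq\emptyset$. A set $G_i$ with $n(i)<n$ has $\min G_i\le M_{n-1}$, hence at most $M_{n-1}$ elements; since disjoint sets have distinct minima, there are at most $M_{n-1}$ such sets. Together they contain at most $M_{n-1}^2$ points of $A_n$ and carry at most a fraction $2^{-n}$ of the mass of $w_n$. Therefore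
$$\Big(\sum_i\Big\|P_{G_i}\sum_na_nw_n\Big\|_1^2\Big)^{1/2}\le\Big(\sum_i|a_{n(i)}|^2\|P_{G_i}w_{n(i)}\|_1^2\Big)^{1/2}+\sum_n2^{-n}|a_n|\le2\|a\|_2 ,$$
because $\sum_{i:n(i)=n}\|P_{G_i}w_n\|_1\le1$ for each $n$.

A general bounded sequence in $X_1$ will turn out to be, after passing to a subsequence and up to small errors, a sum of three parts: a fixed vector, peaks of fixed heights $c_1\ge c_2\ge\cdots$ at moving places, and flat vectors. Its spreading model is then equivalent to the maximum of three seminorms, one for each part.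

\emph{The step to index $2$.} Replace $\ell_1$ by another norm $E$, so that peaks behave like $E$. Since the basis of $E$ is to become a spreading model and peaks may occur anywhere, we want $E$ symmetric. The new space will have index at most $2$ if $E$ has $\ell_1$ as a spreading model; it is natural to ask that $E$ contain $X_1$. To have index greater than $1$, peaks must not produce $\ell_1$; we will see that they do so only if the basis of $E$ is equivalent to that of $\ell_1$. For later steps, spaces generated by spreading models must not have smaller indices than $E$; as they embed in $E\oplus\ell_q\oplus\mathbb K$, this follows from Lemma~\ref{lem:sum}. So what is needed is a symmetric space $E=S(X_1)$ that contains $X_1$, has the same $\ell_1$-index, has a basis not equivalent to that of $\ell_1$, and satisfies what the operation $B$ requires. We first find out what $B$ requires.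

\section{The operation $B$}\label{sec:B}

\subsection{Solid norms}

A norm on $c_{00}$ is \emph{solid} if $|x|\le|y|$ coordinatewise implies $\|x\|\le\|y\|$, \emph{normalized} if $\|e_n\|=1$ for all $n$, and \emph{symmetric} if it is solid and permutation invariant. For a solid norm the unit vectors are a $1$-unconditional basis of the completion, and the elements of the completion are identified with scalar sequences. We use one letter for a norm and its completion. If $y$ lies in the completion and $|x|\le|y|$, then so does $x$, and $\|x\|\le\|y\|$, because tails of $x$ are dominated by tails of $y$. The projections $P_G$ are contractive. For a symmetric norm the basis may be indexed by any countably infinite set.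

The basis is \emph{boundedly complete} if every scalar sequence $x$ with $\sup_n\|P_{[1,n]}x\|<\infty$ belongs to the completion, and \emph{shrinking} if $\|f|_{[(e_i)_{i>n}]}\|\to0$ for every functional $f$, where $[(e_i)_{i>n}]$ is the closed linear span. By James' theorem a space with a basis is reflexive if and only if the basis has both properties.

For a solid norm $V$ let $V_*$ be the dual norm on $c_{00}$,
$$\|f\|_{V_*}=\sup\{|\langle f,x\rangle|:x\in c_{00},\ \|x\|_V\le1\},\qquad\langle f,x\rangle=\sum f_ix_i .$$
It is solid, and its completion is the closed span of the biorthogonal functionals in $V^*$. If $f$ is supported in a finite set $G$, the supremum may be taken over $x$ supported in $G$; so, by finite-dimensional duality, $(V_*)_*=V$ as norms on $c_{00}$, and the supremum is attained. If $V$ is normalized or symmetric, so is $V_*$.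

A solid norm satisfies a \emph{lower} (respectively \emph{upper}) \emph{$q$-estimate with constant $C$} if
$$\Big(\sum\|x_i\|^q\Big)^{1/q}\le C\Big\|\sum x_i\Big\|\qquad\Big(\text{respectively }\Big\|\sum x_i\Big\|\le C\Big(\sum\|x_i\|^q\Big)^{1/q}\Big)$$
for all finite families of disjointly supported $x_i\in c_{00}$. Necessarily $C\ge1$. We write $q'=q/(q-1)$.

\begin{lemma}\label{lem:est}
Let $V$ be a solid norm.
\begin{enumerate}
\item[(a)] If $V$ has an upper $s$-estimate with constant $C$, $1<s<\infty$, then $V_*$ has a lower $s'$-estimate with constant $C$.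
\item[(b)] If $V$ has a lower $q$-estimate with constant $1$, $1<q<\infty$, then $V_*$ has an upper $q'$-estimate with constant $1$.
\item[(c)] If $V$ has a lower $q$-estimate with some constant $C$, $1\le q<\infty$, then its basis is boundedly complete.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For disjointly supported $f_i$ choose $x_i$ with $\operatorname{supp}x_i\subset\operatorname{supp}f_i$, $\|x_i\|_V\le1$ and $\langle f_i,x_i\rangle=\|f_i\|_{V_*}$. For $b_i\ge0$,
$$\sum b_i\|f_i\|_{V_*}=\Big\langle\sum f_i,\sum b_ix_i\Big\rangle\le\Big\|\sum f_i\Big\|_{V_*}C\|b\|_s .$$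
Take the supremum over $\|b\|_s\le1$.

(b) Let $x_i$ be disjointly supported, $f\in c_{00}$ and $f_i=P_{\operatorname{supp}x_i}f$. Then
$$\Big|\Big\langle f,\sum x_i\Big\rangle\Big|\le\sum\|f_i\|_V\|x_i\|_{V_*}\le\Big(\sum\|f_i\|_V^q\Big)^{1/q}\Big(\sum\|x_i\|_{V_*}^{q'}\Big)^{1/q'}\le\|f\|_V\Big(\sum\|x_i\|_{V_*}^{q'}\Big)^{1/q'}.$$

(c) Otherwise there are a sequence $x$ with $\|P_{[1,n]}x\|\le K$ for all $n$, a $\delta>0$, and infinitely many disjoint finite intervals $I$ with $\|P_Ix\|\ge\delta$. Taking $N$ of them gives $\delta N^{1/q}\le CK$ for all $N$, which is false.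
\end{proof}

\subsection{Definition and first properties}

For the rest of this section $E$ is a normalized symmetric norm on $c_{00}$ with a lower $q$-estimate with constant $C$, where $1<q<\infty$, and $D=E_*$; so $D$ is normalized and symmetric, and $D_*=E$. Let $B=B_q(E)$ be given on $c_{00}$ by
$$\|x\|_B=\sup\Big\{\Big(\sum_{i=1}^d\|P_{G_i}x\|_E^q\Big)^{1/q}:\ G_1,\dots,G_d\text{ pairwise disjoint Schreier sets}\Big\}.$$

\begin{lemma}\label{lem:B}
\begin{enumerate}
\item[(a)] $B$ is a solid normalized norm with a lower $q$-estimate with constant $1$.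
\item[(b)] $\|x\|_B\le C\|x\|_E$ for all $x\in c_{00}$, and $\|x\|_E\le\|x\|_B$ if $\operatorname{supp}x$ is a Schreier set.
\item[(c)] $B_*$ is a solid normalized norm with an upper $q'$-estimate with constant $1$; $\|x\|_{B_*}\ge C^{-1}\|x\|_D$ for all $x\in c_{00}$, and $\|x\|_{B_*}\le\|x\|_D$ if $\operatorname{supp}x$ is a Schreier set.
\item[(d)] A subsequence of the basis of $B$ (of $B_*$) generates a spreading model equivalent to the norm of $E$ (of $D$).
\end{enumerate}
\end{lemma}

\begin{proof}
The first part of (b) is the lower $q$-estimate of $E$; the second is clear. In (a), the value on $e_n$ is $1$, since singletons are Schreier sets and at most one of the $G_i$ contains $n$. For the lower estimate, let $x_i$ be disjointly supported and choose for each $i$ a family of disjoint Schreier sets that nearly computes $\|x_i\|_B$. These sets may be intersected with $\operatorname{supp}x_i$, empty intersections being discarded; the union of all the families is then admissible for $\sum x_i$.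

(c) The upper estimate is Lemma~\ref{lem:est}(b), and the first inequality is dual to $\|\cdot\|_B\le C\|\cdot\|_E$. If $G=\operatorname{supp}x$ is a Schreier set, only functionals $f$ supported in $G$ with $\|f\|_B\le1$ are needed to compute $\|x\|_{B_*}$, and these satisfy $\|f\|_E\le1$ by (b).

(d) For fixed $a\in c_{00}$, $a\ne0$, and $k_1$ large, $\sum a_ie_{k_i}$ has a Schreier support. By (b), (c) and symmetry its norm is, up to the factor $C$, equal to $\|a\|_E$ (to $\|a\|_D$). Pass to a subsequence that generates a seminorm, and use \eqref{eq:limit}.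
\end{proof}

From now on let $(X,A,p)$ be one of the triples
$$(B,E,q),\qquad(B_*,D,q').$$
Then (b) and (c) give the basic relation
\begin{equation}\label{eq:schreier}
C^{-1}\|x\|_A\le\|x\|_X\le C\|x\|_A\qquad\text{if }\operatorname{supp}x\text{ is a Schreier set.}
\end{equation}

\subsection{Flat vectors}

The computation of Section~\ref{sec:small} does not depend on the special form of the flat vectors. Part (b) is its dual form.

\begin{lemma}\label{lem:flat}
Let $(x_n)$ be nonzero successive finitely supported vectors with $\|x_n\|_B\le K$ for all $n$ and $\|x_n\|_\infty\to0$.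
\begin{enumerate}
\item[(a)] A subsequence, still denoted $(x_n)$, satisfies $\|\sum a_nx_n\|_B\le(K+1)\|a\|_q$ for all $a\in c_{00}$.
\item[(b)] Let $K=1$, and let $b_n\in c_{00}$ satisfy $\langle x_n,b_n\rangle\ge\delta>0$ for all $n$ and $\operatorname{supp}x_n\cap\operatorname{supp}b_m=\emptyset$ for $n\ne m$. Then, along a subsequence, $\|\sum a_nb_n\|_{B_*}\ge\frac\delta2\|a\|_{q'}$ for all $a\in c_{00}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Choose the subsequence inductively so that, with $M_n=\max\operatorname{supp}x_n$ for its members, $\|x_n\|_\infty M_{n-1}^2\le2^{-n}$ for $n\ge2$. Let $G_1,\dots,G_d$ be disjoint Schreier sets. Discard those that meet no $\operatorname{supp}x_n$, and let $n(i)$ be the least $n$ with $G_i\cap\operatorname{supp}x_n\ne\emptyset$. Then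
$$\Big\|P_{G_i}\sum_na_nx_n\Big\|_E\le|a_{n(i)}|\,\|P_{G_i}x_{n(i)}\|_E+\sum_{n>n(i)}|a_n|\,\|P_{G_i}x_n\|_E .$$
Grouping the first terms according to the value of $n(i)$, their $\ell_q$-norm in $i$ is at most $(\sum_n|a_n|^q\|x_n\|_B^q)^{1/q}\le K\|a\|_q$. For fixed $n\ge2$, the sets $G_i$ with $n(i)<n$ have distinct minima, all $\le M_{n-1}$. So there are at most $M_{n-1}$ of them, each with at most $M_{n-1}$ elements, and, $E$ being normalized, $\sum_{i:n(i)<n}\|P_{G_i}x_n\|_E\le M_{n-1}^2\|x_n\|_\infty\le2^{-n}$. Hence the $\ell_q$-norm of the second terms, being at most their $\ell_1$-norm, is at most $\sum_n2^{-n}|a_n|\le\|a\|_q$.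

(b) Take the subsequence from (a), so that $\|\sum\beta_nx_n\|_B\le2\|\beta\|_q$. Given $a\ne0$, choose $\beta\in c_{00}$ with $\|\beta\|_q=1$, $\beta_na_n\ge0$ and $\sum\beta_na_n=\|a\|_{q'}$. Then
\[
\Big\|\sum a_nb_n\Big\|_{B_*}\ge\Big\langle\tfrac12\sum\beta_nx_n,\sum a_nb_n\Big\rangle=\tfrac12\sum\beta_na_n\langle x_n,b_n\rangle\ge\tfrac\delta2\|a\|_{q'} .\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:refl}
The basis of $B$ is boundedly complete and shrinking. Hence $B$ and $B_*=B^*$ are reflexive, and the bases of both are boundedly complete.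
\end{lemma}

\begin{proof}
Bounded completeness follows from Lemmas~\ref{lem:B}(a) and~\ref{lem:est}(c). If the basis is not shrinking, there are $f\in B^*$, $\delta>0$ and successive finitely supported $x_n$ with $\|x_n\|_B\le1$ and $f(x_n)\ge\delta$. For $m=1,2,\dots$ let $w_m$ be the average of $m$ consecutive $x_n$'s, the blocks of indices being successive. Then $\|w_m\|_B\le1$, $\|w_m\|_\infty\le1/m$ and $f(w_m)\ge\delta$. By Lemma~\ref{lem:flat}(a), after passing to a subsequence,
$$\delta\le f\Big(\frac1n\sum_{m\le n}w_m\Big)\le2\|f\|n^{1/q-1}\to0,$$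
a contradiction; here $q>1$ is used. By James' theorem $B$ is reflexive. As the basis is shrinking, the biorthogonal functionals are a basis of $B^*$, that is, $B^*=B_*$. Being a basis of a reflexive space, it is boundedly complete.
\end{proof}

\subsection{Splitting a bounded sequence}

We now split an arbitrary bounded sequence of $X$ as announced in Section~\ref{sec:small}. The peaks are captured by the limit $c$ of the decreasing rearrangements; we call $c$ the \emph{profile} of the sequence.

\begin{lemma}\label{lem:profile}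
Every bounded sequence in $X$ has a subsequence $(x_n)$ for which there are $x\in X$, successive finite intervals $I_1<I_2<\cdots$ of $\mathbb N$, vectors $b_n$ supported in $I_n$, and numbers $c_1\ge c_2\ge\dots\ge0$ such that
\begin{enumerate}
\item[(1)] $\min I_n\ge n$, $|I_n|\ge n$ and $\|x_n-x-b_n\|_X<2^{-n}$;
\item[(2)] if $b_n^*(1)\ge b_n^*(2)\ge\dots\ge b_n^*(|I_n|)$ is the decreasing rearrangement of $|b_n|$ on $I_n$, then $\sum_{i\le n}|b_n^*(i)-c_i|<2^{-n}$;
\item[(3)] $\sup_r\|\sum_{i\le r}c_ie_i\|_A<\infty$.
\end{enumerate}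
These properties persist for subsequences of $(x_n)$, with the same $x$ and $c$, if $I_n$ and $b_n$ stay attached to $x_n$.
\end{lemma}

\begin{proof}
Pass to a subsequence that converges coordinatewise, $x_n\to x$. Since $\|P_{[1,r]}x\|\le\sup\|x_n\|$ for all $r$ and the basis of $X$ is boundedly complete (Lemma~\ref{lem:refl}), $x\in X$.

Suppose that $I_1<\dots<I_{n-1}$ are chosen. Take $r\ge\max(n,\max I_{n-1})$, then a later index $m$ with $\|P_{[1,r]}(x_m-x)\|<2^{-n-1}$, then $s\ge r+n$ with $\|(x_m-x)-P_{[1,s]}(x_m-x)\|<2^{-n-1}$. Put $I_n=[r+1,s]$ and rename $x_m$ as $x_n$. With $b_n=P_{I_n}(x_n-x)$ this gives (1), and (1) persists for subsequences.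

Let $\|b_n\|_X\le K$ for all $n$. The numbers $b_n^*(i)$ are bounded by $K$; pass to a subsequence with $b_n^*(i)\to c_i$ for every $i$. For fixed $r$ and $n\ge r$, the places of the $r$ largest coordinates of $b_n$ form a Schreier set, since $\min I_n\ge n\ge r$. By \eqref{eq:schreier} and symmetry, $\|\sum_{i\le r}b_n^*(i)e_i\|_A\le CK$. Letting $n\to\infty$ we get (3). A further subsequence satisfies (2), and (2) persists.
\end{proof}

\begin{proposition}\label{prop:models}
Let $(x_n)$ be as in Lemma~\ref{lem:profile}, let $(x_n)$ generate the spreading seminorm $\rho$, and assume $c\in A$. Then $\rho$ is equivalent to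
\begin{equation}\label{eq:three}
a\ \longmapsto\ \max\Big(h\Big|\sum_la_l\Big|,\ \rho_u(a),\ \kappa\|a\|_p\Big),\qquad \rho_u(a)=\Big\|\sum_l\sum_ia_lc_ie_{(l,i)}\Big\|_A ,
\end{equation}
where $h=\|x\|_X$, $\kappa\in\{0,1\}$, and the basis of $A$ is indexed by $\mathbb N\times\mathbb N$. In particular $[\rho]$ embeds in $A\oplus\ell_p\oplus\mathbb K$. If the basis of $A$ is boundedly complete, the assumption $c\in A$ holds automatically, so the conclusion applies to every spreading model of $X$.
\end{proposition}

\begin{proof}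
The last statement is clear from Lemma~\ref{lem:profile}(3), and the one on $[\rho]$ follows from \eqref{eq:three}, by mapping $e_l$ to $\sum_ic_ie_{(l,i)}$ in $A$, to $\kappa e_l$ in $\ell_p$ and to $h$ in $\mathbb K$. To prove \eqref{eq:three} we may pass to subsequences, since they generate the same $\rho$.

\emph{Step 1: peaks and flat part.} Let $p_n(1),p_n(2),\dots$ enumerate $I_n$ so that $|b_n(p_n(i))|=b_n^*(i)$. Let $b_n'$ be the restriction of $b_n$ to $\{p_n(i):i\le\nu_n\}$ with $\nu_n=n$, and $b_n''=b_n-b_n'$. When subsequences are taken below, $b_n'$, $b_n''$, $\nu_n$ stay attached to $x_n$ and only the numbering changes; so we always have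
$$n\le\nu_n\le\min I_n,\qquad\sum_{i\le\nu_n}|b_n^*(i)-c_i|<2^{-n}.$$
Since $c\in A$, we have $c_i\to0$. Hence $\|b_n''\|_\infty\le b_n^*(\nu_n)\le c_{\nu_n}+2^{-n}\to0$. Let $\|b_n\|_X\le K$.

\emph{Step 2: the peaks.} Write $b_n(p_n(i))=\theta_{n,i}b_n^*(i)$ with $|\theta_{n,i}|=1$, and for $R\le\nu_n$ put
$$\tilde b_n=\sum_{i\le\nu_n}\theta_{n,i}c_ie_{p_n(i)},\qquad\tilde b_n^R=\sum_{i\le R}\theta_{n,i}c_ie_{p_n(i)} .$$
Then $\|b_n'-\tilde b_n\|_X<2^{-n}$. The vector $\tilde b_n-\tilde b_n^R$ is $0$ or has a Schreier support, as $\nu_n\le\min I_n$, so by \eqref{eq:schreier} its norm in $X$ is at most $C\|\sum_{i>R}c_ie_i\|_A$, which is small for $R$ large because $c\in A$. For fixed $a$ and $R$ and for $k_1$ large, $\sum_la_l\tilde b^R_{k_l}$ is $0$ or has a Schreier support, since the size of its support is bounded. So, by \eqref{eq:schreier} and symmetry, its norm in $X$ equals $\|\sum_l\sum_{i\le R}a_lc_ie_{(l,i)}\|_A$ up to the factor $C$. Letting $k_1\to\infty$ and then $R\to\infty$ we conclude: all limit points of $\|\sum a_lb'_{k_l}\|_X$,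 as $k_1\to\infty$, lie in $[C^{-1}\rho_u(a),C\rho_u(a)]$.

\emph{Step 3: the flat part.} Pass to a subsequence with $\|b_n''\|_X\to\tau$. If $\tau=0$, then $\|\sum a_lb''_{k_l}\|_X\to0$ as $k_1\to\infty$, for fixed $a$; put $\kappa=0$. Let $\tau>0$, $\delta=\tau/2$ and $\kappa=1$; discarding finitely many terms, $\|b_n''\|_X\ge\delta$ for all $n$. We show that a subsequence of $(b_n'')$ is equivalent to the basis of $\ell_p$.

If $X=B$, the lower estimate is the lower $q$-estimate of $B$, and the upper estimate is Lemma~\ref{lem:flat}(a).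

If $X=B_*$, the upper $q'$-estimate of $B_*$ gives $\|\sum a_nb_n''\|\le K\|a\|_{q'}$. For the lower estimate we look for functionals to which Lemma~\ref{lem:flat}(b) applies. By finite-dimensional duality and solidity there are $f_n$ supported in $\operatorname{supp}b_n''\subset I_n$ with $\|f_n\|_B\le1$, $f_n(j)b_n''(j)\ge0$ for all $j$, and $\langle f_n,b_n''\rangle=\|b_n''\|_{B_*}$. The difficulty is that $f_n$ need not be flat. However, $f_n$ can have only few large coordinates, and on these $b_n''$ is small. Precisely, let $\eta>0$ and suppose $T=\{j:|f_n(j)|>\eta\}\ne\emptyset$. Choose $G\subset T$ with $|G|=\min(|T|,\min I_n)$; as $G\subset I_n$, it is a Schreier set. By the lower $q$-estimate of $E$,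
$$1\ge\|P_Gf_n\|_E\ge\eta\|1_G\|_E\ge\eta|G|^{1/q}/C,\qquad\text{so}\qquad|G|\le M(\eta):=(C/\eta)^q .$$
Hence, if $\min I_n>M(\eta)$, then $|T|=|G|\le M(\eta)$, and since $|f_n|\le1$ we get $|\langle P_Tf_n,b_n''\rangle|\le M(\eta)\|b_n''\|_\infty$. Now let
$$M_n=\min\big(\tfrac12\min I_n,\ \|b_n''\|_\infty^{-1/2}\big)\to\infty,\qquad\eta_n=CM_n^{-1/q}\to0 .$$
Then $M(\eta_n)=M_n<\min I_n$ and $M(\eta_n)\|b_n''\|_\infty\le\|b_n''\|_\infty^{1/2}\to0$. So $f_n''=f_n1_{\{|f_n|\le\eta_n\}}$ satisfies $\|f_n''\|_B\le1$, $\|f_n''\|_\infty\to0$ and $\langle f_n'',b_n''\rangle\ge\delta/2$ for large $n$. By Lemma~\ref{lem:flat}(b), $\|\sum a_nb_n''\|_{B_*}\ge\frac\delta4\|a\|_{q'}$ along a subsequence.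

\emph{Step 4: recombination.} Let $\sigma=\sum a_l$. As $k_1\to\infty$,
$$\Big\|\sum a_lx_{k_l}\Big\|_X=\Big\|\sigma x+\sum a_lb'_{k_l}+\sum a_lb''_{k_l}\Big\|_X+o(1).$$
If $x$ is replaced by $P_{[1,M]}x$, with an error at most $|\sigma|\|x-P_{[1,M]}x\|$, the three vectors are disjointly supported for $k_1$ large. So the norm lies between the maximum and the sum of the three norms. Letting $k_1\to\infty$, then $M\to\infty$, and using Steps 2 and 3, we see that $\rho$ is equivalent to \eqref{eq:three}.
\end{proof}

\begin{corollary}\label{cor:raise}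
Let the basis of $A$ be boundedly complete and not equivalent to the unit vector basis of $\mathfrak s$. Then $o_{\mathfrak s}(X)\ge1+o_{\mathfrak s}(A)$.
\end{corollary}

\begin{proof}
Let $\rho$ be a spreading model of $X$; it is equivalent to \eqref{eq:three}, a maximum of three spreading seminorms. The seminorms $h|\sum a_l|$ and $\kappa\|a\|_p$, $1<p<\infty$, are not $\mathfrak s$-like. Nor is $\rho_u$:

If $\rho_u\ge\delta\|\cdot\|_1$ with $\delta>0$, choose $R$ with $\|\sum_{i>R}c_ie_i\|_A<\delta/2$. By the triangle inequality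
$$\delta\|a\|_1\le\rho_u(a)\le\Big(\sum_{i\le R}c_i\Big)\Big\|\sum a_le_l\Big\|_A+\|a\|_1\Big\|\sum_{i>R}c_ie_i\Big\|_A ,$$
so $(\sum_{i\le R}c_i)\|\sum a_le_l\|_A\ge\frac\delta2\|a\|_1$, and the basis of $A$ is equivalent to that of $\ell_1$.

If $\rho_u$ is $c_0$-like, then $c_1>0$ and $c_1\|\sum a_le_l\|_A\le\rho_u(a)\le K'\|a\|_\infty$ for some constant $K'$, so the basis of $A$ is equivalent to that of $c_0$.

By Lemma~\ref{lem:max}(b), applied twice, $\rho$ is not $\mathfrak s$-like. So $o_{\mathfrak s}(X)\ge2$, which suffices if $o_{\mathfrak s}(A)=1$. Let $k$ be an integer with $2\le k\le o_{\mathfrak s}(A)$. Every $[\rho]$ embeds in $A\oplus\ell_p\oplus\mathbb K$, whose index is $o_{\mathfrak s}(A)>k-1$ by Lemmas~\ref{lem:sum} and~\ref{lem:basic}(e). So $o_{\mathfrak s}([\rho])>k-1$ by Lemma~\ref{lem:basic}(c), and since $\rho$ was arbitrary, $o_{\mathfrak s}(X)>k$ by Lemma~\ref{lem:basic}(b). This holds for all such $k$.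
\end{proof}

\begin{remark}\label{rem:bc}
Without bounded completeness of $A$ the profile $c$ may lie outside $A$. Let $E=\ell_1$, $q=2$ and $D=c_0$, so that $C=1$. For successive Schreier sets $A_n$ with $|A_n|\to\infty$, Lemma~\ref{lem:B}(c) gives $\|1_{A_n}\|_{B_*}\le1$, and the profile of $(1_{A_n})$ is $(1,1,\dots)\notin c_0$. We return to this space in Section~\ref{sec:pairs}.
\end{remark}

\section{The operation $S$}\label{sec:S}

Corollary~\ref{cor:raise} tells us what to construct. Given a space $Y$ with a normalized $1$-unconditional boundedly complete basis, we want a normalized symmetric norm $E=S(Y)$ such that $E$ contains $Y$, $o_{\mathfrak s}(E)=o_{\mathfrak s}(Y)$, the basis of $E$ is boundedly complete and not equivalent to that of $c_0$ or $\ell_1$, and $E$ (or $E_*$) has a lower estimate if $Y$ (or $Y_*$) has one.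

The idea is to measure $x\in c_{00}$ by a sequence of symmetric norms, each equivalent to the norm of $\ell_3$, and to take the norm in $Y$ of the resulting sequence of numbers. The norms are chosen so that the $j$th one detects one particular flat vector $u_j$ and almost ignores the others; then $(u_j)$ is a copy of the basis of $Y$. And $E$ sits diagonally in a $Y$-sum of spaces isomorphic to $\ell_3$, a kind of sum that does not lower the index, as we show first.

\subsection{Sums of superreflexive spaces}

We regard $Y$ as a solid normalized norm on $c_{00}$ with basis $(e_j)$. For Banach spaces $F_j$ let $(\bigoplus F_j)_Y$ be the space of all $z=(z(j))_j$, $z(j)\in F_j$, with $(\|z(j)\|)_j\in Y$, normed by $\|z\|=\|\sum_j\|z(j)\|e_j\|_Y$.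

\begin{lemma}\label{lem:dsum}
Let the basis of $Y$ be boundedly complete and all $F_j$ superreflexive. Then $o_{\mathfrak s}\big((\bigoplus F_j)_Y\big)\ge o_{\mathfrak s}(Y)$.
\end{lemma}

\begin{proof}
Let $Z=(\bigoplus F_j)_Y$ and let $(z_n)$ be a bounded sequence generating a spreading model $\rho$ of $Z$. We split it into a part that lives on fixed coordinates and a part that moves off to infinity and behaves as in $Y$.

\emph{Decomposition.} By a diagonal argument we pass to a subsequence such that for each $j$ the sequence $(z_n(j))_n$, up to finitely many terms, generates a spreading seminorm $\rho_j$. Then $\|z_n(j)\|\to N(j):=\rho_j(e_1)$. The space $F_j'=[\rho_j]$ is superreflexive by Lemma~\ref{lem:basic}(e). As $\|\sum_{j\le J}N(j)e_j\|_Y\le\sup\|z_n\|$ for all $J$, bounded completeness gives $N=\sum N(j)e_j\in Y$. So $t_J:=\|\sum_{j>J}N(j)e_j\|_Y\to0$, and since $\rho_j(a)\le N(j)\|a\|_1$, we can define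
$$\rho_f(a)=\Big\|\sum_j\rho_j(a)e_j\Big\|_Y ,$$
a spreading seminorm. With $Z'=(\bigoplus F_j')_Y$, the map $a\mapsto(a,a,\dots)$ preserves the seminorm $\rho_f$, so it induces an isometric embedding of $[\rho_f]$ into $Z'$.

Next choose alternately $J_1,n_1,J_2,n_2,\dots$: given $J_i$, take $n_i>n_{i-1}$ so large that $\|z_{n_i}(j)\|$ is close to $N(j)$ for $j\le J_i$; given $n_i$, take $J_{i+1}>J_i$ so large that the tail of $z_{n_i}$ beyond $J_{i+1}$ is small. After renaming $z_{n_i}$ as $z_i$ and writing $J_n'=J_{n+1}$,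
$$\sum_{j\le J_n}\big|\|z_n(j)\|-N(j)\big|<2^{-n},\qquad\Big\|\sum_{j>J'_n}\|z_n(j)\|e_j\Big\|_Y<2^{-n},\qquad J_n<J_n'\le J_{n+1}.$$
These relations persist for subsequences, if $J_n,J_n'$ stay attached to $z_n$. Let $z_n''$ be the restriction of $z_n$ to $(J_n,J_n']$ and $w_n=\sum_{J_n<j\le J'_n}\|z_n(j)\|e_j\in Y$. By disjointness and solidity $\|\sum a_nz_n''\|_Z=\|\sum a_nw_n\|_Y$. Passing to a subsequence, $(w_n)$ generates a spreading seminorm $\rho_g$, from a sequence in $Y$.

We claim that
\begin{equation}\label{eq:fg}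
\max(\rho_f,\rho_g)\le\rho\le\rho_f+\rho_g .
\end{equation}
Fix $a\in c_{00}$ and $J$. For $k_1$ large, $\sum a_iz_{k_i}=\mathcal A+\mathcal B+\mathcal R$, where $\mathcal A$ is the restriction of the sum to $[1,J]$, $\mathcal B=\sum a_iz''_{k_i}$ is supported beyond $J$, and $\mathcal R$ collects the restrictions of $a_iz_{k_i}$ to $(J,J_{k_i}]$ and to $(J'_{k_i},\infty)$. Hence $\|\mathcal R\|\le\|a\|_1(t_J+2\cdot2^{-k_1})$. As $k_1\to\infty$, $\|\mathcal B\|\to\rho_g(a)$ and $\|\mathcal A\|\to\|\sum_{j\le J}\rho_j(a)e_j\|_Y$, which differs from $\rho_f(a)$ by at most $t_J\|a\|_1$. Since $\max(\|\mathcal A\|,\|\mathcal B\|)\le\|\mathcal A+\mathcal B\|\le\|\mathcal A\|+\|\mathcal B\|$, letting $k_1\to\infty$ and then $J\to\infty$ gives \eqref{eq:fg}. In particular $[\rho]$ embeds in $Z'\oplus[\rho_g]$.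

\emph{$\rho_f$ is not $\mathfrak s$-like.} Note that $Z'$ itself need not be superreflexive. Let $\mathfrak s=\ell_1$ and $\varepsilon>0$, and choose $J$ with $t_J<\varepsilon$. The space $\bigoplus_{j\le J}F_j'$ is superreflexive and so does not contain $\ell_1$. Hence there is $a$ with $\|a\|_1=1$ and $\|\sum_{j\le J}\rho_j(a)e_j\|_Y<\varepsilon$, and then $\rho_f(a)<\varepsilon+t_J<2\varepsilon$. Let $\mathfrak s=c_0$. If $\rho_f$ is $c_0$-like, then some $N(j)>0$, and $\rho_j\le\rho_f\le K\|\cdot\|_\infty$ with $\rho_j(e_1)=N(j)>0$. By Lemma~\ref{lem:max}(a) $\rho_j$ is $c_0$-like, which is impossible as $[\rho_j]$ is reflexive.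

\emph{Induction.} We show by induction on $k$, for all superreflexive $F_j$: if $o_{\mathfrak s}(Y)>k$, then $o_{\mathfrak s}(Z)>k$. Let $k=1$. If $\rho$ is $\mathfrak s$-like, then by \eqref{eq:fg} and Lemma~\ref{lem:max}(b) $\rho_g$ is $\mathfrak s$-like, hence an $\mathfrak s$-like spreading model of $Y$, a contradiction. Let $k\ge2$. Then $o_{\mathfrak s}(Y)>k-1$, so $o_{\mathfrak s}(Z')>k-1$ by the induction hypothesis, applied to the spaces $F_j'$. Also $o_{\mathfrak s}([\rho_g])>k-1$, because $\rho_g$ is a spreading model of $Y$ or $\dim[\rho_g]\le1$. By Lemmas~\ref{lem:sum} and~\ref{lem:basic}(c), $o_{\mathfrak s}([\rho])>k-1$. As $\rho$ was arbitrary, $o_{\mathfrak s}(Z)>k$ by Lemma~\ref{lem:basic}(b).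
\end{proof}

\subsection{Definition and structure of $S(Y)$}

For $j\ge1$ let $\alpha_j=2^{-j^2}$, $\beta_j=2^{j^2}$, and for $x\in c_{00}$
$$\|x\|_{(j)}=\inf\{\alpha_j\|y\|_{3/2}+\beta_j\|z\|_3:\ x=y+z,\ y,z\in c_{00}\}.$$
(The parentheses distinguish these norms from $\ell_p$-norms.) Multiplying a decomposition of $x$ by a sequence $m$ with $|m|\le1$, we see that $\|\cdot\|_{(j)}$ is solid, and that only decompositions within $\operatorname{supp}x$ matter. It is permutation invariant. Since $\|\cdot\|_3\le\|\cdot\|_{3/2}$,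
\begin{equation}\label{eq:l3}
2^{-j^2}\|x\|_3\le\|x\|_{(j)}\le2^{j^2}\|x\|_3,\qquad\|x\|_{(j)}\le2^{-j^2}\|x\|_{3/2}.
\end{equation}
So $\|\cdot\|_{(j)}$ is a symmetric norm whose completion $F_j$ is isomorphic to $\ell_3$, hence superreflexive. Put
$$\|x\|_{S(Y)}=\lambda\Big\|\sum_j\|x\|_{(j)}e_j\Big\|_Y\qquad(x\in c_{00}),$$
with $\lambda>0$ chosen so that $\|e_1\|_{S(Y)}=1$; the series converges by the last inequality in \eqref{eq:l3}. This is a normalized symmetric norm, and, up to the factor $\lambda$, $x\mapsto(x,x,\dots)$ extends to an isometric embedding of $S(Y)$ into $(\bigoplus F_j)_Y$.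

\begin{lemma}\label{lem:S}
Let the basis of $Y$ be normalized, $1$-unconditional and boundedly complete, and let $E=S(Y)$.
\begin{enumerate}
\item[(a)] $\frac\lambda2\|x\|_3\le\|x\|_E\le\lambda\|x\|_{3/2}$ on $c_{00}$; hence the basis of $E$ is equivalent neither to that of $c_0$ nor to that of $\ell_1$.
\item[(b)] $E$ contains a sequence equivalent to the basis of $Y$.
\item[(c)] The basis of $E$ is boundedly complete.
\item[(d)] $o_{\mathfrak s}(E)=o_{\mathfrak s}(Y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $\|x\|_E\ge\lambda\|x\|_{(1)}\ge\frac\lambda2\|x\|_3$ and $\|x\|_E\le\lambda\sum_j2^{-j^2}\|x\|_{3/2}\le\lambda\|x\|_{3/2}$. So the norms $\|1_{[1,n]}\|_E$ tend to infinity, but at most like $n^{2/3}$.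

(b) Let $n_j=2^{6j^2}$ and $u_j=n_j^{-1/2}1_{A_j}$ with disjoint sets $A_j$, $|A_j|=n_j$. A decomposition of $u_j$ within $A_j$ may be averaged over the permutations of $A_j$ without increasing its cost, so only decompositions into multiples of $1_{A_j}$ matter, and
$$\|u_j\|_{(i)}=\min\big(\alpha_in_j^{2/3-1/2},\ \beta_in_j^{1/3-1/2}\big)=\min\big(2^{j^2-i^2},2^{i^2-j^2}\big)=2^{-|i^2-j^2|} .$$
For $i\ne j$ we have $|i^2-j^2|=|i-j|(i+j)\ge|i-j|(j+1)$, so
$$\sum_{i\ne j}\|u_j\|_{(i)}\le2\sum_{l\ge1}2^{-l(j+1)}\le2\cdot2^{-j} .$$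
By solidity $\|\sum_jc_ju_j\|_{(i)}\ge|c_i|\|u_i\|_{(i)}=|c_i|$; hence $\|\sum c_ju_j\|_E\ge\lambda\|\sum c_ie_i\|_Y$. On the other hand $\|\sum_jc_ju_j\|_{(i)}\le|c_i|+\sum_{j\ne i}|c_j|\|u_j\|_{(i)}$, so
$$\Big\|\sum c_ju_j\Big\|_E\le\lambda\Big\|\sum c_ie_i\Big\|_Y+\lambda\sum_j|c_j|\,2\cdot2^{-j}\le3\lambda\Big\|\sum c_ie_i\Big\|_Y .$$

(c) Let $x$ be a scalar sequence and write $P_n=P_{[1,n]}$. Assume $\|P_nx\|_E\le K$ for all $n$. By (a) $x\in\ell_3$, so by \eqref{eq:l3} $\|P_nx\|_{(j)}\to\|x\|_{(j)}$ and $\|x-P_nx\|_{(j)}\to0$ for each $j$. Hence $\lambda\|\sum_{j\le J}\|x\|_{(j)}e_j\|_Y\le K$ for all $J$, and $\sum\|x\|_{(j)}e_j$ converges in $Y$, whose basis is boundedly complete. For $n>m$, by solidity,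
$$\|(P_n-P_m)x\|_E\le\lambda\sum_{j\le J}\|x-P_mx\|_{(j)}+\lambda\Big\|\sum_{j>J}\|x\|_{(j)}e_j\Big\|_Y ,$$
which is small if first $J$ and then $m$ is taken large. So $x\in E$.

(d) ``$\ge$'' follows from the diagonal embedding, Lemma~\ref{lem:dsum} and Lemma~\ref{lem:basic}(c); ``$\le$'' follows from (b) and Lemma~\ref{lem:basic}(c).
\end{proof}

\subsection{Lower and upper estimates for $S(Y)$}

The operation $B$ requires a lower estimate. Here is the difficulty: if $x_1,x_2,\dots$ are disjointly supported in $E=S(Y)$, the sequences $(\|x_1\|_{(j)})_j,(\|x_2\|_{(j)})_j,\dots$ whose norms are taken in $Y$ overlap, so the lower estimate of $Y$, which concerns disjoint vectors, cannot be applied to them. The following inequality handles overlapping vectors, at the price of replacing $r$ by $3r$. Powers of sequences are taken coordinatewise.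

\begin{lemma}\label{lem:overlap}
Let $V$ be a solid norm with a lower $r$-estimate with constant $1$, $1<r<\infty$, and let $s=(3r)'$.
\begin{enumerate}
\item[(a)] For nonnegative $x_1,\dots,x_m$ in (the completion) $V$,
$$\Big(\sum\|x_i\|_V^{3r}\Big)^{1/3r}\le2\Big\|\Big(\sum x_i^3\Big)^{1/3}\Big\|_V .$$
\item[(b)] For nonnegative $N_1,\dots,N_m$ in (the completion) $V_*$,
$$\Big\|\Big(\sum N_i^{3/2}\Big)^{2/3}\Big\|_{V_*}\le2\Big(\sum\|N_i\|_{V_*}^s\Big)^{1/s}.$$
\end{enumerate}
\end{lemma}

\begin{proof}
It suffices to treat finitely supported vectors: $(\sum x_i^3)^{1/3}\le\sum x_i$ lies in $V$ and $(\sum N_i^{3/2})^{2/3}\le\sum N_i$ lies in $V_*$, so one may apply the inequalities to $P_{[1,n]}x_i$ and $P_{[1,n]}N_i$ and let $n\to\infty$.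

(a) Let $y=(\sum x_i^3)^{1/3}$; we may assume $\|y\|_V=1$. We make the vectors disjoint at random. For each $j\in\operatorname{supp}y$ choose a random index $i(j)$ with $\mathbb P(i(j)=i)=(x_i(j)/y(j))^3$, independently for different $j$, and let $A_i=\{j:i(j)=i\}$. By the lower estimate $1\ge\sum_i\|y1_{A_i}\|^r$. Taking expectations and using Jensen's inequality and the convexity of the norm,
$$1\ge\sum_i\|\mathbb E\,y1_{A_i}\|^r=\sum_i\|x_i^3y^{-2}\|^r ,$$
where $x_i^3y^{-2}$ is $0$ outside $\operatorname{supp}y$. Put $\delta_i=\frac12\|x_i\|$ and $T_i=\{j\in\operatorname{supp}y:x_i(j)\ge\delta_iy(j)\}$. Off $T_i$ we have $x_i\le\delta_iy$, so $\|x_i1_{T_i^c}\|\le\delta_i$ and $\|x_i1_{T_i}\|\ge\frac12\|x_i\|$. Since $x_i^3y^{-2}\ge\delta_i^2x_i1_{T_i}$, we get $\|x_i^3y^{-2}\|\ge(\frac12\|x_i\|)^3$. Hence $\sum(\frac12\|x_i\|)^{3r}\le1$.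

(b) Let $y=(\sum N_i^{3/2})^{2/3}\ne0$ and choose $\varphi\ge0$ with $\operatorname{supp}\varphi\subset\operatorname{supp}y$, $\|\varphi\|_V=1$ and $\langle y,\varphi\rangle=\|y\|_{V_*}$. Put $\varphi_i=\varphi\,(N_i/y)^{1/2}$ on $\operatorname{supp}y$ and $\varphi_i=0$ elsewhere. Then
$$\Big(\sum\varphi_i^3\Big)^{1/3}=\varphi,\qquad\sum_i\langle N_i,\varphi_i\rangle=\Big\langle y^{-1/2}\sum_iN_i^{3/2},\varphi\Big\rangle=\langle y,\varphi\rangle .$$
By H\"older's inequality and (a),
\[
\|y\|_{V_*}\le\sum\|N_i\|_{V_*}\|\varphi_i\|_V\le\Big(\sum\|N_i\|_{V_*}^s\Big)^{1/s}\Big(\sum\|\varphi_i\|_V^{3r}\Big)^{1/3r}\le2\Big(\sum\|N_i\|_{V_*}^s\Big)^{1/s}.\qedhere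
\]
\end{proof}

\begin{lemma}\label{lem:Sest}
Let $Y$ and $E=S(Y)$ be as in Lemma~\ref{lem:S}, and let $1<r<\infty$.
\begin{enumerate}
\item[(a)] If $Y$ has a lower $r$-estimate with constant $1$, then $E$ has a lower $3r$-estimate with constant $2$.
\item[(b)] If $Y=V_*$, where $V$ is a solid norm with a lower $r$-estimate with constant $1$, then $E$ has an upper $(3r)'$-estimate with constant $4$; hence $E_*$ has a lower $3r$-estimate with constant $4$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) First, $\|\cdot\|_{(j)}$ has a lower $3$-estimate with constant $1$. Let $x_i$ be disjointly supported, $\sum x_i=y+z$, and let $y_i,z_i$ be the restrictions of $y,z$ to $\operatorname{supp}x_i$. Then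
$$\|y\|_{3/2}\ge\Big(\sum\|y_i\|_{3/2}^{3/2}\Big)^{2/3}\ge\Big(\sum\|y_i\|_{3/2}^3\Big)^{1/3},\qquad\|z\|_3\ge\Big(\sum\|z_i\|_3^3\Big)^{1/3},$$
and Minkowski's inequality in $\ell_3$ gives
$$\alpha_j\|y\|_{3/2}+\beta_j\|z\|_3\ge\Big(\sum_i\big(\alpha_j\|y_i\|_{3/2}+\beta_j\|z_i\|_3\big)^3\Big)^{1/3}\ge\Big(\sum\|x_i\|_{(j)}^3\Big)^{1/3}.$$
Hence, by Lemma~\ref{lem:overlap}(a) in $Y$ for the vectors $\sum_j\|x_i\|_{(j)}e_j$,
$$\Big\|\sum x_i\Big\|_E\ge\lambda\Big\|\sum_j\Big(\sum_i\|x_i\|_{(j)}^3\Big)^{1/3}e_j\Big\|_Y\ge\tfrac12\Big(\sum\|x_i\|_E^{3r}\Big)^{1/3r}.$$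

(b) First, $\|\sum x_i\|_{(j)}\le2(\sum\|x_i\|_{(j)}^{3/2})^{2/3}$ for disjointly supported $x_i$. Indeed, take nearly optimal decompositions $x_i=y_i+z_i$ within $\operatorname{supp}x_i$ and put $\mathsf a_i=\alpha_j\|y_i\|_{3/2}$, $\mathsf b_i=\beta_j\|z_i\|_3$. Then
$$\Big\|\sum x_i\Big\|_{(j)}\le\Big(\sum\mathsf a_i^{3/2}\Big)^{2/3}+\Big(\sum\mathsf b_i^3\Big)^{1/3}\le2\Big(\sum(\mathsf a_i+\mathsf b_i)^{3/2}\Big)^{2/3}.$$
With $s=(3r)'$ and Lemma~\ref{lem:overlap}(b) for $N_i=\sum_j\|x_i\|_{(j)}e_j$ we obtain
$$\Big\|\sum x_i\Big\|_E\le2\lambda\Big\|\sum_j\Big(\sum_i\|x_i\|_{(j)}^{3/2}\Big)^{2/3}e_j\Big\|_Y\le4\Big(\sum\|x_i\|_E^s\Big)^{1/s}.$$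
The last assertion is Lemma~\ref{lem:est}(a).
\end{proof}

\section{The two towers: proof of Theorem~\ref{thm:A}}\label{sec:towers}

Let $q_m=2\cdot3^m$.

\emph{$\ell_1$-tower.} $E_0=\ell_1$, and for $m\ge1$: $X_m=B_{q_{m-1}}(E_{m-1})$ and $E_m=S(X_m)$.

\emph{$c_0$-tower.} $D_0=c_0$, and for $m\ge1$: $Y_m=\big(B_{q_{m-1}}((D_{m-1})_*)\big)_*$ and $D_m=S(Y_m)$.

Here $X_1$ is the space of Section~\ref{sec:small}, and $Y_1=X_1^*$ because $(D_0)_*=\ell_1$.

\emph{The towers are well defined.} We check by induction that $E_m$ and $(D_m)_*$ are normalized symmetric norms with lower $q_m$-estimates. For $m=0$ both are $\ell_1$, with a lower $2$-estimate with constant $1$. If the claim holds for $m-1$, then the two spaces $B_{q_{m-1}}(\cdot)$ have lower $q_{m-1}$-estimates with constant $1$ (Lemma~\ref{lem:B}(a)), and $X_m$, $Y_m$ are reflexive with normalized $1$-unconditional boundedly complete bases (Lemmas~\ref{lem:B} and~\ref{lem:refl}). Lemma~\ref{lem:Sest} with $r=q_{m-1}$, $3r=q_m$ then shows that $E_m$ has a lower $q_m$-estimate with constant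 $2$ and $(D_m)_*$ one with constant $4$.

\emph{Upper bounds: $o_{\ell_1}(X_m)\le m$ and $o_{c_0}(Y_m)\le m$.} By Lemma~\ref{lem:B}(d), subsequences of the bases of $X_1$, $Y_1$ generate spreading models equivalent to the norms of $E_0=\ell_1$ and $D_0=c_0$. Suppose $o_{\ell_1}(X_m)\le m$. Since $E_m$ contains a copy of $X_m$ (Lemma~\ref{lem:S}(b)), $o_{\ell_1}(E_m)\le m$. By Lemma~\ref{lem:B}(d), $X_{m+1}$ has a spreading model $\rho$ with $[\rho]\cong E_m$, so $o_{\ell_1}(X_{m+1})\le m+1$ by Lemma~\ref{lem:basic}(b),(c). The same argument applies to $Y_m,D_m,Y_{m+1}$; note that for $E=(D_m)_*$ the norm $D=E_*$ of Section~\ref{sec:B} is $D_m$.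

\emph{Lower bounds: $o_{\ell_1}(X_m)\ge m$ and $o_{c_0}(Y_m)\ge m$.} This is trivial for $m=1$. Suppose $o_{\ell_1}(X_m)\ge m$. Then $o_{\ell_1}(E_m)\ge m$ by Lemma~\ref{lem:S}(d). The basis of $E_m$ is boundedly complete and not equivalent to that of $\ell_1$ (Lemma~\ref{lem:S}(a),(c)), so Corollary~\ref{cor:raise} with $(X,A)=(B,E_m)$, $B=B_{q_m}(E_m)$, gives $o_{\ell_1}(X_{m+1})\ge m+1$. Suppose $o_{c_0}(Y_m)\ge m$. Then $o_{c_0}(D_m)\ge m$, the basis of $D_m$ is boundedly complete and not equivalent to that of $c_0$, and Corollary~\ref{cor:raise} with $(X,A)=(B_*,D_m)$, $B=B_{q_m}((D_m)_*)$, gives $o_{c_0}(Y_{m+1})\ge m+1$.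

Hence $o_{\ell_1}(X_m)=m=o_{c_0}(Y_m)$ for all $m\ge1$, which proves Theorem~\ref{thm:A}. \qed

\section{Prescribing both indices: proof of Theorem~\ref{thm:B}}\label{sec:pairs}

We show that $c_0$ never appears in the $\ell_1$-tower, nor $\ell_1$ in the $c_0$-tower. The bottom of each tower needs a separate argument. We use that $\ell_1$ has cotype $2$: there is a constant $K$ with $(\sum\|x_i\|^2)^{1/2}\le K\,\mathbb E\|\sum\pm x_i\|$ for all finite families $(x_i)$ and independent random signs. This property passes to spaces finitely representable in $\ell_1$, and $c_0$ does not have it, as its unit vectors show.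

\begin{lemma}\label{lem:classical}
$o_{c_0}(\ell_1)=\infty$ and $o_{\ell_1}(c_0)=\infty$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(e) iterated spreading models of $\ell_1$ generate spaces finitely representable in $\ell_1$, hence of cotype $2$; so none is $c_0$-like.

Let $(x_n)$ in $c_0$, $\|x_n\|\le K$, generate a spreading model $\rho$. Passing to a subsequence, $x_n\to x\in\ell_\infty$ coordinatewise, and, choosing $m_1$, $x_1$, $m_2$, $x_2$, \dots\ alternately as in Lemma~\ref{lem:dsum}, there are $m_1<m_2<\cdots$ with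
$$\max_{j\le m_n}|x_n(j)-x(j)|<2^{-n},\qquad\sup_{j>m_{n+1}}|x_n(j)|<2^{-n}.$$
Let $k_1<\dots<k_N$, $S_l=\sum_{i\ge l}a_i$ and $S_{N+1}=0$. At a coordinate $j$, the vectors $x_{k_i}$ with $m_{k_i+1}<j$ are almost $0$ and those with $m_{k_i}\ge j$ are almost $x(j)$. So, up to an error $2^{-k_1}\|a\|_1$, the $j$th coordinate of $\sum a_ix_{k_i}$ is
\begin{itemize}
\item $a_lx_{k_l}(j)+S_{l+1}x(j)$ for $j\in(m_{k_l},m_{k_l+1}]$;
\item $S_lx(j)$ for $j\in(m_{k_{l-1}+1},m_{k_l}]$ (for $l=1$: $j\le m_{k_1}$);
\item $0$ for $j>m_{k_N+1}$.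
\end{itemize}
Since $|a_l|=|S_l-S_{l+1}|\le2\max_i|S_i|$, we get $\rho(a)\le3K\max_l|S_l|$. For $a_i=(-1)^i$, $i\le2N$, this gives $\rho(a)\le3K$ while $\|a\|_1=2N$. So $\rho$ is not $\ell_1$-like.

We now show that $[\rho]$ embeds in $c_0$. Let $L=\limsup_j|x(j)|$. If $L>0$, then for $k_1$ large and large gaps between the $k_l$, each of the intervals $[1,m_{k_1}]$ and $(m_{k_{l-1}+1},m_{k_l}]$ contains some $j$ with $|x(j)|\ge L/2$. Letting $k_1\to\infty$ along such choices, $\rho(a)\ge\frac L2\max_l|S_l|$. As $\sum_na_n\sum_{l\le n}e_l=\sum_lS_le_l$, the sequence $(e_n)$ in $[\rho]$ is equivalent to $(\sum_{l\le n}e_l)_n$ in $c_0$. If $L=0$, then $x\in c_0$, and a subsequence of $(x_n-x)$ is a summable perturbation of a sequence of successive finitely supported vectors $b_n$ with $\|b_n\|\to\tau$. Replacing $x$ by $P_{[1,M]}x$ as in Step 4 of Proposition~\ref{prop:models}, we get $\rho(a)=\max(|\sum a_i|\|x\|,\tau\|a\|_\infty)$. So $[\rho]$ embeds in $\mathbb K\oplus c_0\cong c_0$.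

Finally, no $k$-iterated spreading model of $c_0$ is $\ell_1$-like. This was shown for $k=1$. For $k\ge2$ such a model is a $(k-1)$-iterated one of some $[\rho]$, by Lemma~\ref{lem:basic}(b); as $[\rho]$ embeds in $c_0$, induction and Lemma~\ref{lem:basic}(c) apply.
\end{proof}

\emph{$o_{c_0}(X_m)=\infty$ for all $m$.} The basis of $E_0=\ell_1$ is boundedly complete and not equivalent to that of $c_0$. So Corollary~\ref{cor:raise} with $A=E_0$ and Lemma~\ref{lem:classical} give $o_{c_0}(X_1)=\infty$. If $o_{c_0}(X_m)=\infty$, then $o_{c_0}(E_m)=\infty$ by Lemma~\ref{lem:S}(d), and Corollary~\ref{cor:raise} with Lemma~\ref{lem:S}(a),(c) gives $o_{c_0}(X_{m+1})=\infty$.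

\emph{$o_{\ell_1}(Y_m)=\infty$ for all $m$.} If $o_{\ell_1}(Y_m)=\infty$, then $o_{\ell_1}(D_m)=\infty$ by Lemma~\ref{lem:S}(d), and, the basis of $D_m$ being boundedly complete and not equivalent to that of $\ell_1$, Corollary~\ref{cor:raise} gives $o_{\ell_1}(Y_{m+1})=\infty$. It remains to treat $Y_1=B_*$, where $E=\ell_1$, $D=c_0$, $q=q'=2$ and $C=1$. Now the basis of $A=D=c_0$ is not boundedly complete, and Corollary~\ref{cor:raise} does not apply. Let $\rho$ be a spreading model of $Y_1$, generated by a sequence $(x_n)$ as in Lemma~\ref{lem:profile}, and let $c_\infty=\lim c_i$. We show that $[\rho]$ embeds in $c_0\oplus\ell_2\oplus\mathbb K$.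

If $c_\infty=0$, then $c\in c_0$, and this is Proposition~\ref{prop:models}.

Let $c_\infty>0$; this is the situation of Remark~\ref{rem:bc}. The vectors $b_n$ then have many coordinates of modulus close to $c_\infty$ or larger, and averaging over these coordinates gives flat functionals. Let $p_n(i)$ and $\theta_{n,i}$ be as in the proof of Proposition~\ref{prop:models}, so that $b_n(p_n(i))=\theta_{n,i}b_n^*(i)$, and put $f_n=\frac1n\sum_{i\le n}\overline{\theta_{n,i}}\,e_{p_n(i)}$. The $f_n$ are successive, $\|f_n\|_B\le\|f_n\|_1=1$ by Lemma~\ref{lem:B}(b), $\|f_n\|_\infty=1/n$, and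
$$\langle f_n,b_n\rangle=\frac1n\sum_{i\le n}b_n^*(i)\ge c_\infty-2^{-n}\ge\tfrac12c_\infty\qquad\text{for large }n .$$
By Lemma~\ref{lem:flat}(b), after passing to a subsequence, $\|\sum a_nb_n\|_{B_*}\ge\frac{c_\infty}4\|a\|_2$. On the other hand, if $\|b_n\|_{B_*}\le K$, then $\|\sum a_nb_n\|_{B_*}\le K\|a\|_2$ by the upper $2$-estimate of $B_*$. Recombining as in Step 4 of Proposition~\ref{prop:models}, with the two disjoint parts $\sigma P_{[1,M]}x$ and $\sum a_lb_{k_l}$, where $\sigma=\sum a_l$, we find that $\rho$ is equivalent to $\max(|\sum a_l|\|x\|,\|a\|_2)$. So $[\rho]$ embeds in $\ell_2\oplus\mathbb K$.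

The space $c_0\oplus\ell_2\oplus\mathbb K$ has $\ell_1$-index $\infty$ by Lemmas~\ref{lem:sum}, \ref{lem:classical} and~\ref{lem:basic}(e), so $o_{\ell_1}([\rho])=\infty$. Since $\rho$ is a spreading model of $[\rho]$, it is not $\ell_1$-like; and no iterated spreading model of $[\rho]$ is. By Lemma~\ref{lem:basic}(b), $o_{\ell_1}(Y_1)=\infty$.

\emph{Conclusion.} By Theorem~\ref{thm:A}, the two statements just proved, and Lemmas~\ref{lem:sum} and~\ref{lem:basic}(e), the following spaces $W$ have $(o_{\ell_1}(W),o_{c_0}(W))$ as indicated, for finite $k,l$: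
$$X_k\oplus_\infty Y_l:\ (k,l);\qquad X_k:\ (k,\infty);\qquad Y_l:\ (\infty,l);\qquad\ell_2:\ (\infty,\infty).$$
All of them are reflexive with $1$-unconditional bases. This proves Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{1}
\bibitem{AM} Spiros A. Argyros and Pavlos Motakis, \emph{Examples of $k$-iterated spreading models}, arXiv:1105.2714 (2011).
\end{thebibliography}

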